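\title{Edge-disjoint immersions of matchings in complete graphs}

\begin{abstract}
Let $(A_1,B_1),\dots,(A_k,B_k)$ be pairs of disjoint sets of vertices of $K_{2k}$ with $|A_i|=|B_i|$ for every $i$. We prove that $K_{2k}$ contains pairwise edge-disjoint paths of length at most $3$ which, for each $i$, join the vertices of $A_i$ bijectively to the vertices of $B_i$. This gives a positive answer to a question on immersions of matchings from a paper of Botler, Jim\'enez, Lintzmayer, Pastine, Quiroz and Sambinelli. The proof decomposes $K_{2k}$ into $k$ spanning double stars, one for each pair, and chooses the decomposition by an Euler-trail argument; where a parity obstruction remains, one pair borrows an unused edge from another. The number $k$ of pairs is best possible, and in $K_n$ with $n$ odd the largest admissible number of pairs lies between $(n-1)/2$ and $(n+1)/2$.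
\end{abstract}

\section{Introduction}

To \emph{split off} a pair of adjacent edges $uv,vw$ of a graph is to delete both edges and add the edge $uw$. A graph $G$ contains an \emph{immersion} of a graph $H$ if $H$ can be obtained from a subgraph of $G$ by repeatedly splitting off pairs of adjacent edges and deleting isolated vertices. Splitting off along a path replaces the path by one edge between its endpoints. Conversely, each edge produced by splittings comes from a trail of $G$, which contains a path with the same endpoints, and distinct edges come from edge-disjoint trails. So in an immersion the edges of $H$ are represented by edge-disjoint paths of $G$, which may share vertices freely.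

Let $A,B$ be disjoint sets of vertices of $G$ with $|A|=|B|$. An \emph{$(A,B)$-matching} is a matching each of whose edges has one endpoint in $A$ and the other in $B$. We consider $(A,B)$-matchings that cover $A\cup B$, immersed with their vertices fixed. Thus an \emph{immersion of an $(A,B)$-matching} is a family of $|A|$ pairwise edge-disjoint paths of $G$, each joining a vertex of $A$ to a vertex of $B$, such that every vertex of $A\cup B$ is an endpoint of exactly one path. Which vertex of $A$ is joined to which vertex of $B$ is not prescribed. Several immersions are \emph{edge-disjoint} if no edge of $G$ is used by two of them. The following question comes from~\cite{BJLPQS}.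

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge 1$, and let $(A_1,B_1),\dots,(A_k,B_k)$ be pairs of sets of vertices of $K_{2k}$ with $|A_i|=|B_i|\le k$ and $A_i\cap B_i=\emptyset$ for every $i$. Does $K_{2k}$ contain edge-disjoint immersions $M_1,\dots,M_k$ such that $M_i$ is an immersion of an $(A_i,B_i)$-matching for every $i$?}
\medskip

The bound $|A_i|\le k$ is automatic, since $A_i$ and $B_i$ are disjoint and of equal size. The answer is yes, and short paths suffice.

\begin{theorem}\label{thm:main}
Let $|V|=2k$, and for $i=1,\dots,k$ let $A_i,B_i\subseteq V$ be disjoint with $|A_i|=|B_i|$. Then the complete graph on $V$ contains edge-disjoint immersions $M_1,\dots,M_k$, with $M_i$ an immersion of an $(A_i,B_i)$-matching, in which all paths have length at most $3$.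
\end{theorem}

It is convenient to encode a pair $(A,B)$ by the function $\sigma\colon V\to\{-1,0,1\}$ that equals $1$ on $A$, $-1$ on $B$ and $0$ elsewhere. Write $\sigma(U)=\sum_{v\in U}\sigma(v)$ for $U\subseteq V$. A \emph{demand} is a function $\sigma\colon V\to\{-1,0,1\}$ with $\sigma(V)=0$, and a \emph{routing} of $\sigma$ is an immersion of a $(\sigma^{-1}(1),\sigma^{-1}(-1))$-matching. The demand of $(A_i,B_i)$ is denoted by $\sigma_i$. The first obstruction to look for is a cut with too few edges.

\begin{lemma}\label{lem:cut}
Every routing of a demand $\sigma$ uses at least $|\sigma(U)|$ edges between $U$ and $V\setminus U$, for every $U\subseteq V$.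
\end{lemma}

\begin{proof}
The two endpoints of a path with both endpoints in $U$ contribute $1-1=0$ to $\sigma(U)$. So at least $|\sigma(U)|$ paths have exactly one endpoint in $U$, and each of them contains an edge between $U$ and $V\setminus U$.
\end{proof}

In the setting of the Question no cut is too small. If $|U|=u\le k$, then the $k$ demands need at most $ku$ edges of the cut by this count, and the cut has $u(2k-u)\ge ku$ edges. This is the reason to expect a positive answer, and there is no slack in it: if all pairs equal one pair $(A,B)$ with $|A|=k$, every edge between $A$ and $B$ is needed, and the solution is a decomposition of $K_{k,k}$ into $k$ perfect matchings. At the other extreme, if all pairs equal $(\{a\},\{b\})$, only one index can use the edge $ab$ and the others use paths of length $2$, so for $k\ge2$ one cannot ask for matchings in place of immersions. The cut count alone proves nothing, however: Remark~\ref{rem:vertex} gives four demands in $K_4$ that pass every cut test and cannot be routed.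

It is known that edge-disjoint $(A_i,B_i)$-matchings covering $A_i\cup B_i$ exist under the additional hypothesis that $|A_i|\ge 2(i-1)$ for every $i$. We do not use this result, but it shows how far a greedy choice reaches. Once $M_1,\dots,M_{i-1}$ are chosen, each vertex of $A_i\cup B_i$ still has at least $|A_i|-(i-1)\ge |A_i|/2$ unused edges to the other set. This gives Hall's condition (every $S\subseteq A_i$ has at least $|S|$ neighbors in $B_i$): a nonempty $S$ has at least $|A_i|/2$ neighbors, and if $|S|>|A_i|/2$ then every vertex of $B_i$ has a neighbor in $S$. Since $|A_i|\le k$, the inequality $|A_i|\ge 2(i-1)$ can hold only for $i\le k/2+1$. To reach $k$ pairs we therefore distribute all edges among the indices at once.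

The number of pairs in Theorem~\ref{thm:main} cannot be increased, and the case of an odd number of vertices is determined up to one.

\begin{theorem}\label{thm:sharp}
For $n\ge2$ let $m(n)$ be the largest $m$ such that for all $m$ pairs of disjoint sets $(A_i,B_i)$ with $|A_i|=|B_i|$ in $V(K_n)$ there are edge-disjoint immersions of $(A_i,B_i)$-matchings, $i=1,\dots,m$. Then
\[
m(n)=\frac n2\quad\text{for even } n,\qquad\qquad \frac{n-1}2\le m(n)\le\frac{n+1}2\quad\text{for odd } n .
\]
\end{theorem}

Section~\ref{sec:stars} turns the routing problem into the problem of choosing $\binom k2$ signs so that $k$ signed sums are small. Section~\ref{sec:small} solves this by hand in small cases, Section~\ref{sec:reduction} states the signing lemma and derives Theorem~\ref{thm:main} from it, and Section~\ref{sec:signing} proves the lemma. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:number}. We write $[k]=\{1,\dots,k\}$.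

\section{Routing in double stars}\label{sec:stars}

The graph $K_{2k}$ has $k(2k-1)$ edges, exactly the number of edges in $k$ spanning trees. This suggests giving each index its own spanning tree. By Lemma~\ref{lem:cut}, a demand $\sigma$ can be routed in a tree only if $|\sigma(U)|\le1$ whenever $U$ is a component of the tree minus an edge. For an edge at a leaf this holds automatically, so the best trees have few other edges. Stars have none, but two spanning stars share the edge between their centers. The next candidates are \emph{double stars}: trees consisting of a \emph{central edge} $xy$ and leaves attached to $x$ or to $y$. They impose one condition per index, and $K_{2k}$ has many decompositions into them.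

Label the vertices $V=\{x_1,y_1,\dots,x_k,y_k\}$. A \emph{signing} is a family $\varepsilon_{ij}\in\{1,-1\}$, $i,j\in[k]$, with
\[
\varepsilon_{ii}=1\quad\text{for all } i,\qquad \varepsilon_{ji}=-\varepsilon_{ij}\quad\text{for } i\ne j .
\]
Given a signing, let $T_i$ consist of the edge $x_iy_i$ and, for each $j\ne i$, of the two edges
\[
x_jx_i,\ y_jy_i\quad\text{if }\varepsilon_{ij}=1,\qquad\qquad y_jx_i,\ x_jy_i\quad\text{if }\varepsilon_{ij}=-1 .
\]
Every vertex other than $x_i,y_i$ is joined to exactly one of $x_i,y_i$, so $T_i$ is a spanning double star with central edge $x_iy_i$.

\begin{lemma}\label{lem:decomp}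
For every signing, $T_1,\dots,T_k$ partition the edge set of the complete graph on $V$.
\end{lemma}

\begin{proof}
The edge $x_iy_i$ lies in $T_i$ only. Every other edge joins $\{x_i,y_i\}$ to $\{x_j,y_j\}$ for some $i\ne j$, and can lie only in $T_i$ or $T_j$. Name the two indices so that $\varepsilon_{ij}=1$ and $\varepsilon_{ji}=-1$. Of the four edges between $\{x_i,y_i\}$ and $\{x_j,y_j\}$, the tree $T_i$ contains $x_jx_i$ and $y_jy_i$, and $T_j$ contains the other two, $y_ix_j$ and $x_iy_j$.
\end{proof}

Let $X_i$ be the set consisting of $x_i$ and the leaves of $T_i$ at $x_i$, and let $Y_i=V\setminus X_i$; these are the two sides of the central edge. The \emph{imbalance} of a demand $\sigma$ in $T_i$ is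
\[
D_i(\sigma)=\sigma(X_i)-\sigma(Y_i)=2\sigma(X_i),
\]
where the second equality uses $\sigma(V)=0$. The condition imposed by the central edge is $|\sigma(X_i)|\le1$, and it is sufficient.

\begin{lemma}\label{lem:route}
If $|D_i(\sigma)|\le2$, then $T_i$ contains a routing of $\sigma$ by paths of length at most $3$. If $D_i(\sigma)=0$, the routing can be chosen to avoid the central edge.
\end{lemma}

\begin{proof}
Inside $X_i$, pair vertices of value $1$ with vertices of value $-1$ as long as both kinds remain. Join a pair $u,v$ by the path $u\,x_i\,v$, or by the edge $uv$ if $x_i\in\{u,v\}$. Do the same inside $Y_i$ with $y_i$ in place of $x_i$. The unpaired vertices of nonzero value in $X_i$ all have the same value, and there are $|\sigma(X_i)|$ of them; the same holds in $Y_i$, and $\sigma(Y_i)=-\sigma(X_i)$. If $\sigma(X_i)=0$, nothing is left and the central edge has not been used. If $\sigma(X_i)=\pm1$, one vertex $u\in X_i$ and one vertex $v\in Y_i$ are left, with opposite values; join them by the path of $T_i$ from $u$ through $x_iy_i$ to $v$, which has length at most $3$. The edge at a leaf is used only by the path that ends at this leaf, and the central edge is used at most once, so the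 paths are edge-disjoint.
\end{proof}

For each $j\in[k]$, including $j=i$, the set $X_i$ contains $x_j$ and $Y_i$ contains $y_j$ if $\varepsilon_{ij}=1$, and the reverse holds if $\varepsilon_{ij}=-1$. Hence, with
\[
d_{ij}=\sigma_i(x_j)-\sigma_i(y_j)\in\{0,\pm1,\pm2\},
\]
the imbalance $D_i=D_i(\sigma_i)$ of the $i$-th demand in its own tree is
\begin{equation}\label{eq:D}
D_i=\sum_{j=1}^k\varepsilon_{ij}d_{ij}=d_{ii}+\sum_{j\ne i}\varepsilon_{ij}d_{ij}.
\end{equation}
If some signing gives $|D_i|\le2$ for all $i$, Lemmas~\ref{lem:decomp} and~\ref{lem:route} finish the proof. This is a discrepancy problem of a special form: the sign $\varepsilon_{ij}$ occurs only in $D_i$ and $D_j$, just as an edge of a graph meets only two vertices.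

\section{Choosing the signs in small cases}\label{sec:small}

\paragraph{Two indices.} Let $k=2$. The diagonal terms $d_{ii}$ in~\eqref{eq:D} carry no free sign, so we try to remove them by the choice of labels. Among the four vertices, two have the same $\sigma_1$-value; call them $x_1,y_1$. Then $d_{11}=0$ and $|D_1|=|d_{12}|\le2$ for either sign. Choose $\varepsilon_{21}$ so that $\varepsilon_{21}d_{21}$ and $d_{22}$ are not both positive and not both negative; then $|D_2|\le2$. This proves Theorem~\ref{thm:main} for $k=2$.

\paragraph{The Eulerian model.} Suppose that $d_{ii}=0$ and $d_{ij}=d_{ji}\in\{0,1\}$ for all $i,j$. Let $H$ be the graph on $[k]$ whose edges are the pairs $ij$ with $d_{ij}=1$, and orient $ij$ from $i$ to $j$ when $\varepsilon_{ij}=1$. Then $D_i$ is the out-degree minus the in-degree of $i$. All degrees of $H$ are even, because $D_i$ is even. Group the edges at each vertex into pairs. Leaving each vertex by the partner of the edge on which one arrived splits $E(H)$ into closed trails. Orient every trail along itself: each pair then consists of one incoming and one outgoing edge, and $D_i=0$ for all $i$.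

The general proof follows this model: pair the terms of each sum $D_i$ and propagate signs so that paired terms cancel. But in general $d_{ij}$ and $d_{ji}$ may differ in absolute value, one of them may vanish, and they may have opposite signs. The last point is the serious one, because signs propagated around a closed trail need no longer agree when the trail closes up.

\begin{example}\label{ex:triangle}
Let $k=3$ and
\[
\begin{array}{lll}
A_1=\{y_2,x_3\},& A_2=\{x_1,x_3\},& A_3=\{x_1,x_2\},\\
B_1=\{x_2,y_3\},& B_2=\{y_1,y_3\},& B_3=\{y_1,y_2\}.
\end{array}
\]
Here $d_{ii}=0$, $d_{12}=-2$, and all other $d_{ij}$ equal $2$. So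
\[
D_1=-2\varepsilon_{12}+2\varepsilon_{13},\qquad D_2=-2\varepsilon_{12}+2\varepsilon_{23},\qquad D_3=-2\varepsilon_{13}-2\varepsilon_{23}.
\]
Each $D_i$ lies in $\{0,\pm4\}$, and $D_1=D_2=D_3=0$ would require $\varepsilon_{13}=\varepsilon_{12}=\varepsilon_{23}=-\varepsilon_{13}$. With this labeling no signing gives $|D_i|\le2$ for all $i$. We can, however, satisfy two of the three equations. Take $\varepsilon_{12}=\varepsilon_{23}=1$ and $\varepsilon_{13}=-1$, so that $D_1=-4$ and $D_2=D_3=0$. Then $X_1=\{x_1,x_2,y_3\}$, $X_2=\{x_2,y_1,x_3\}$, $X_3=\{x_3,x_1,y_2\}$. Indices $2$ and $3$ are routed without their central edges: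
\[
M_2=\{x_3x_2y_1,\ x_1y_2y_3\},\qquad M_3=\{x_1x_3y_2,\ x_2y_3y_1\}.
\]
In $T_1$ both vertices of $B_1$ lie in $X_1$ and both vertices of $A_1$ lie in $Y_1$, so two paths would have to cross the central edge. But the edge $x_2y_2$ is free, and it joins $B_1$ to $A_1$ precisely because $|d_{12}|=2$. Index $1$ borrows it:
\[
M_1=\{y_2x_2,\ x_3y_1x_1y_3\}
\]
(Figure~\ref{fig:star}). The twelve edges used by $M_1,M_2,M_3$ are distinct.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (x1) at (0,0); \coordinate (y1) at (2,0);
\coordinate (x2) at (-0.8,1); \coordinate (y2) at (2.8,1);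
\coordinate (y3) at (-0.8,-1); \coordinate (x3) at (2.8,-1);
\draw (x2)--(x1); \draw (y2)--(y1);
\draw[very thick] (y3)--(x1)--(y1)--(x3);
\draw[very thick,dashed] (x2)--(y2);
\foreach \p in {x1,y1,x2,y2,y3,x3} \fill (\p) circle (2pt);
\node[left] at (-0.1,0) {$x_1$}; \node[right] at (2.1,0) {$y_1$};
\node[left] at (x2) {$x_2\in B_1$}; \node[right] at (y2) {$y_2\in A_1$};
\node[left] at (y3) {$y_3\in B_1$}; \node[right] at (x3) {$x_3\in A_1$};
\end{tikzpicture}
\caption{The double star $T_1$ of Example~\ref{ex:triangle} (solid). Both vertices of $B_1$ hang at $x_1$ and both vertices of $A_1$ at $y_1$, so $T_1$ alone cannot join them by edge-disjoint paths. One pair is joined through $x_1y_1$ (thick path), the other by the edge $x_2y_2$ borrowed from $T_2$ (dashed).}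
\label{fig:star}
\end{figure}

\section{Borrowing and the signing lemma}\label{sec:reduction}

We now put the two devices of Section~\ref{sec:small}, labeling and borrowing, in general form.

\begin{lemma}\label{lem:label}
The vertices can be labeled $x_1,y_1,\dots,x_k,y_k$ so that $d_{ii}=0$ for all $i\le k-1$.
\end{lemma}

\begin{proof}
For $i=1,\dots,k-1$ in turn, at least $2k-2(i-1)\ge4$ vertices are unlabeled. Since $\sigma_i$ takes only three values, two of them have the same $\sigma_i$-value; call them $x_i,y_i$. The last two vertices are $x_k,y_k$.
\end{proof}

\begin{lemma}\label{lem:borrow}
Suppose that $D_i=\pm4$ and that $j\ne i$ satisfies $\varepsilon_{ij}d_{ij}=\frac12D_i$. Then $T_i$ together with the edge $x_jy_j$ contains a routing of $\sigma_i$ by paths of length at most $3$.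
\end{lemma}

\begin{proof}
Since $|d_{ij}|=2$, the values $\sigma_i(x_j)$ and $\sigma_i(y_j)$ are $1$ and $-1$ in some order, so the edge $x_jy_j$ can serve as one path. Let $\sigma'$ be obtained from $\sigma_i$ by changing these two values to $0$. It is a demand, and by~\eqref{eq:D} its imbalance in $T_i$ is $D_i-\varepsilon_{ij}d_{ij}=\frac12D_i=\pm2$. Lemma~\ref{lem:route} routes $\sigma'$ in $T_i$, and $x_jy_j\notin T_i$.
\end{proof}

Borrowing is legitimate only if index $j$ does not need its central edge and lends it at most once. The next lemma, which is the core of the proof, provides a signing in which every index either needs no loan or has its own lender. It concerns matrices only.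

\begin{lemma}[Signing lemma]\label{lem:sign}
Let $(d_{ij})$ be a $k\times k$ matrix with entries in $\{0,\pm1,\pm2\}$ such that
\begin{itemize}
\item[(a)] every row contains an even number of entries $\pm1$, and
\item[(b)] $d_{ii}=0$ for all $i\le k-1$.
\end{itemize}
Then there is a signing such that, with $D_i=\sum_j\varepsilon_{ij}d_{ij}$ and $J=\{i:|D_i|>2\}$, there is an injective map $\lambda\colon J\to[k]$ satisfying, for every $i\in J$,
\[
D_i=\pm4,\qquad \lambda(i)\ne i,\qquad \varepsilon_{i\lambda(i)}d_{i\lambda(i)}=\tfrac12D_i,\qquad D_{\lambda(i)}=0 .
\]
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main}]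
Label the vertices as in Lemma~\ref{lem:label}; then (b) holds. Condition (a) holds because $\sum_j d_{ij}\equiv\sum_j\bigl(\sigma_i(x_j)+\sigma_i(y_j)\bigr)=\sigma_i(V)=0\pmod2$. Take the signing and the map $\lambda$ from Lemma~\ref{lem:sign}. For $i\notin J$ let $M_i$ be the routing of $\sigma_i$ in $T_i$ given by Lemma~\ref{lem:route}, chosen to avoid the central edge if $D_i=0$. For $i\in J$ let $M_i$ be the routing in $T_i\cup\{x_{\lambda(i)}y_{\lambda(i)}\}$ given by Lemma~\ref{lem:borrow}. The trees $T_i$ are edge-disjoint by Lemma~\ref{lem:decomp}. A borrowed edge $x_jy_j$ with $j=\lambda(i)$ lies in $T_j$ only, and $M_j$ avoids it because $D_j=0$. No edge is borrowed twice because $\lambda$ is injective. So $M_1,\dots,M_k$ are edge-disjoint, and all paths have length at most $3$.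
\end{proof}

The assumption that there are at most $k$ pairs is used in giving each pair a tree, and $|A_i|=|B_i|$ is used in Lemma~\ref{lem:route} and in (a). The labeling step cannot be skipped.

\begin{remark}\label{rem:diag}
Lemma~\ref{lem:sign} fails without (b). Let $k=3$, $d_{13}=d_{31}=0$, and let all other entries be $2$; this matrix arises from $A_1=\{x_1,x_2\}$, $A_2=\{x_1,x_2,x_3\}$, $A_3=\{x_2,x_3\}$ with $B_i$ the set of corresponding $y_j$. Then $D_1=2+2\varepsilon_{12}$, $D_3=2-2\varepsilon_{23}$, and $D_2=2-2\varepsilon_{12}+2\varepsilon_{23}\ne0$. The only possible lender for index $1$ or index $3$ is index $2$, which is excluded since $D_2\neq0$. Hence $D_1=D_3=0$, so $\varepsilon_{12}=-1$, $\varepsilon_{23}=1$, and $D_2=6$.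
\end{remark}

\section{Proof of the signing lemma}\label{sec:signing}

\subsection{Ends, mates and links}

In the Eulerian model an edge $ij$ contributes to both $D_i$ and $D_j$ with the same weight. Now the two contributions can differ, so we treat the two ends of an edge as separate objects. Let
\[
E=\{(i,j)\in[k]^2: d_{ij}\ne0\}.
\]
An element $(i,j)\in E$ is an \emph{end at $i$}. Its \emph{weight} is $|d_{ij}|$, and it is \emph{light} or \emph{heavy} according as its weight is $1$ or $2$. By (b), the only possible end of the form $(i,i)$ is $(k,k)$, the \emph{special end}. If $i\ne j$ and both $(i,j)$ and $(j,i)$ are in $E$, these two ends are \emph{mates}; they may have different weights. The special end has no mate.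

Given a signing, the \emph{value} of the end $(i,j)$ is $\varepsilon_{ij}d_{ij}$, and $D_i$ is the sum of the values of the ends at $i$. Let $s(e)\in\{1,-1\}$ be the sign of the value of $e$, so that $s(i,j)=\varepsilon_{ij}\operatorname{sgn}d_{ij}$. The function $s$ satisfies
\begin{align}
s(j,i)&=-\operatorname{sgn}(d_{ij}d_{ji})\,s(i,j)\quad\text{for mates }(i,j),(j,i),\label{eq:mate}\\
s(k,k)&=\operatorname{sgn}d_{kk}\quad\text{if }(k,k)\in E.\label{eq:special}
\end{align}
Conversely, every $s\colon E\to\{1,-1\}$ with~\eqref{eq:mate} and~\eqref{eq:special} comes from a signing. For $(i,j)\in E$ with $i\neq j$ put $\varepsilon_{ij}=s(i,j)\operatorname{sgn}d_{ij}$ and $\varepsilon_{ji}=-\varepsilon_{ij}$. If $(j,i)\in E$ as well, the two prescriptions agree, since \eqref{eq:mate} gives $s(j,i)\operatorname{sgn}d_{ji}=-s(i,j)\operatorname{sgn}d_{ij}$. If neither $(i,j)$ nor $(j,i)$ is in $E$, the sign $\varepsilon_{ij}$ is irrelevant. From now on we choose $s$.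

Two terms of $D_i$ can cancel only if they have the same weight, so we pair ends accordingly. A \emph{link system} is a set $L$ of pairwise disjoint two-element subsets of $E$, called \emph{links}, such that the two ends of a link are at the same index and have the same weight, every light end is in a link, and at each index at most one heavy end is not in a link. Link systems exist by (a); this is the only use of (a). A link is light or heavy, and is \emph{at $i$}, according to its ends. A link $\{e,f\}$ is \emph{satisfied} by $s$ if $s(e)=-s(f)$, and \emph{violated} otherwise. The total contribution of a link at $i$ to $D_i$ is $0$ if it is satisfied, $\pm2$ if it is violated and light, and $\pm4$ if it is violated and heavy. An unlinked end contributes $\pm2$. If all links could be satisfied we would have $|D_i|\le2$ for all $i$.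

Let $\mathcal G_L$ be the graph with vertex set $E$ whose edges are the pairs of mates and the links. Each end has at most one mate and lies in at most one link, and no pair is both a link and a pair of mates, because linked ends are at the same index and mates are not. So every component of $\mathcal G_L$ is a path, possibly a single vertex, or a cycle, and along it mate edges and links alternate. These components are the trails of the Eulerian model. An end on a cycle has both a mate and a link on that cycle; therefore the special end and all unlinked ends lie on paths.

\subsection{Signs along paths and cycles}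

Give each edge of $\mathcal G_L$ a sign $\rho$: put $\rho=-1$ for a link and $\rho=-\operatorname{sgn}(d_{ij}d_{ji})$ for the mates $(i,j),(j,i)$. The \emph{relation} of an edge $ef$ is $s(e)s(f)=\rho(ef)$. For mates this is~\eqref{eq:mate}, which is compulsory; for a link it says that the link is satisfied, which is desirable. Let $\pi(C)$ be the product of the signs $\rho$ on a cycle $C$, and call $C$ \emph{consistent} if $\pi(C)=1$ and \emph{inconsistent} if $\pi(C)=-1$. Figure~\ref{fig:hex} shows the inconsistent cycle behind Example~\ref{ex:triangle}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]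
\node (a) at (120:1) {$(1,3)$}; \node (b) at (60:1) {$(1,2)$};
\node (c) at (0:1) {$(2,1)$}; \node (d) at (-60:1) {$(2,3)$};
\node (e) at (-120:1) {$(3,2)$}; \node (f) at (180:1) {$(3,1)$};
\draw[dashed] (a)--(b); \draw[dashed] (c)--(d); \draw[dashed] (e)--(f);
\draw (b)--(c); \draw (d)--(e); \draw (f)--(a);
\node at (30:1.1) {$+$};
\foreach \t in {90,150,210,270,330} \node at (\t:1.1) {$-$};
\end{tikzpicture}
\caption{The graph $\mathcal G_L$ for the $3\times3$ matrix with zero diagonal, $d_{12}=-2$ and all other entries $2$. Dashed edges are links, solid edges join mates. An edge marked $+$ asks for equal signs at its two ends, an edge marked $-$ for opposite signs. The product of the marks is $-1$, so one link must be violated.}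
\label{fig:hex}
\end{figure}

\begin{lemma}\label{lem:prop}
Let $K$ be a component of $\mathcal G_L$.
\begin{itemize}
\item[(i)] If $K$ is a path or a consistent cycle, there is $s$ on $K$ satisfying all relations of $K$.
\item[(ii)] If $K$ is an inconsistent cycle and $\ell$ is any link of $K$, there is $s$ on $K$ that violates $\ell$ and satisfies all other relations of $K$.
\end{itemize}
In each case $-s$ has the same property.
\end{lemma}

\begin{proof}
On a path, fix the sign of the first vertex; the relations determine the other signs one after another. On a cycle $K$, delete a link $\ell=\{g,h\}$ and do this on the remaining path. The product of $s(e)s(f)$ over all edges $ef$ of $K$ equals $1$, since each end occurs twice. Hence $s(g)s(h)$ equals the product of $\rho$ over the edges other than $\ell$, which is $\pi(K)\rho(\ell)$. So $\ell$ is satisfied if and only if $\pi(K)=1$. Replacing $s$ by $-s$ changes no product $s(e)s(f)$.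
\end{proof}

On the path containing the special end, one of $s$ and $-s$ satisfies~\eqref{eq:special}. Here (b) is used: two ends with prescribed signs could be the two endpoints of one path, and the prescriptions could conflict.

So each inconsistent cycle costs one violated link, and we may choose which link and with which sign. The danger is accumulation: several violated links, or a violated heavy link and an unlinked end, could meet at one index.

\subsection{An extremal link system}

Accumulation is prevented by the familiar step that merges two closed trails through a common vertex into one. Here the merge respects weights. Among all link systems, choose $L$ with the fewest inconsistent cycles in $\mathcal G_L$ and, subject to this, with the fewest components of $\mathcal G_L$.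

\begin{lemma}\label{lem:extremal}
If an inconsistent cycle $C$ of $\mathcal G_L$ contains a link of weight $w$ at $i$, then all ends of weight $w$ at $i$ lie on $C$. In particular, they are all linked, and their links are links of $C$.
\end{lemma}

\begin{proof}
Let $\{g,h\}$ be a link of weight $w$ at $i$ on $C$, and let $Q$ be the path from $g$ to $h$ obtained from $C$ by deleting this link. Suppose that an end $e$ of weight $w$ at $i$ is not on $C$, and let $P\neq C$ be its component. In each case below we construct a link system $L'$ for which $\mathcal G_{L'}$ differs from $\mathcal G_L$ only in that $C$ and $P$ are replaced by a single component $K$.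

Suppose first that $e$ is unlinked. Then $w=2$ and $e$ is an endpoint of the path $P$. Replace $\{g,h\}$ by $\{e,g\}$. Now $h$ is the only unlinked heavy end at $i$, so $L'$ is a link system, and $K$ is the path formed by $P$, the link $\{e,g\}$ and $Q$. The number of inconsistent cycles has dropped.

Suppose next that $\{e,f\}\in L$; then $f\in P$. Replace $\{g,h\},\{e,f\}$ by $\{e,g\},\{f,h\}$. All four ends are at $i$, have weight $w$ and remain linked, so $L'$ is a link system. The component $K$ arises from $P$ by replacing the edge $ef$ with the path $e,Q,f$. If $P$ is a path, then $K$ is a path, and the number of inconsistent cycles has dropped. If $P$ is a cycle, then $K$ is a cycle that has the mate edges of $C$ and $P$ and as many links as $C$ and $P$ together; as all links have sign $-1$, we get $\pi(K)=\pi(C)\pi(P)=-\pi(P)$. If $P$ is inconsistent, two inconsistent cycles have been replaced by a consistent one. If $P$ is consistent, the number of inconsistent cycles is unchanged and the number of components has dropped.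

Every case contradicts the choice of $L$.
\end{proof}

\subsection{Placing the violated links}

A violated light link costs $2$ and a violated heavy link costs $4$, so we violate a light link whenever there is one. Call an inconsistent cycle \emph{light} if it contains a light link and \emph{heavy} otherwise.

For each light cycle $C$ choose a light link of $C$ and let $u(C)$ be its index. These indices are distinct: if $u(C)=u(C')=i$, then by Lemma~\ref{lem:extremal} all light ends at $i$ lie on $C$, including those of the chosen link of $C'$, so $C=C'$. Let $U$ be the set of all $u(C)$.

For a heavy cycle $C$ let $W(C)$ be the set of indices at which $C$ has an end. Every end of $C$ lies in a link of $C$, so $C$ has a heavy link at every $i\in W(C)$, and Lemma~\ref{lem:extremal} gives: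
\begin{equation}\label{eq:W}
\text{if } i\in W(C), \text{ then all heavy ends at } i \text{ are linked, by links of } C .
\end{equation}
In particular the sets $W(C)$ of distinct heavy cycles are disjoint. The excess $\pm4$ of $C$ must be placed at some $w(C)\in W(C)$. There are two ways to absorb it: cancel half of it against a violated light link at the same index, or borrow from a neighbor on $C$ whose sum is $0$. A violated light link inside $W(C)$ could spoil the second way but permits the first. So we choose $w(C)\in W(C)\cap U$ if this set is nonempty, and $w(C)\in W(C)$ arbitrarily otherwise, and we choose a link of $C$ at $w(C)$. The indices $w(C)$ are distinct; let $W_0$ be the set they form.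

Define $s$ by Lemma~\ref{lem:prop}, component by component, in the following order.
\begin{enumerate}
\item On paths and consistent cycles satisfy all relations, and also~\eqref{eq:special}.
\item On a light cycle $C$ violate the chosen link only. If there is an unlinked heavy end at $u(C)$, its sign was fixed in step 1; choose between $s$ and $-s$ on $C$ so that the violated link contributes with the opposite sign.
\item On a heavy cycle $C$ violate the chosen link only. If $w(C)=u(C')$ for a light cycle $C'$, choose between $s$ and $-s$ on $C$ so that the violated links of $C$ and $C'$ contribute with opposite signs.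
\end{enumerate}
Choices not specified are arbitrary. Each instruction refers only to signs fixed in earlier steps, so there is no conflict. All mate relations and~\eqref{eq:special} hold, so $s$ comes from a signing.

Only the chosen links are violated. Hence the nonzero contributions to $D_i$ are: an unlinked heavy end, if there is one ($\pm2$); one violated light link, exactly when $i\in U$ ($\pm2$); one violated heavy link, exactly when $i\in W_0$ ($\pm4$). By~\eqref{eq:W}, there is no unlinked end at $i$ when $i\in W_0$. Four cases arise.
\begin{itemize}
\item $i\notin U$, $i\notin W_0$. Only an unlinked end can contribute, so $D_i\in\{0,\pm2\}$.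
\item $i\in U$, $i\notin W_0$. By step 2, $D_i=0$ if there is an unlinked end at $i$, and $D_i=\pm2$ otherwise.
\item $i\in U$, $i\in W_0$. By step 3, $|D_i|=4-2=2$.
\item $i\notin U$, $i=w(C)\in W_0$. Here $D_i=\pm4$, and $W(C)\cap U=\emptyset$ by the choice of $w(C)$.
\end{itemize}
So $J$ consists of the indices in the last case. Let $i=w(C)\in J$ and let $(i,j)$ be an end of the violated link of $C$. The two ends of this link have equal values with sum $D_i$, so $\varepsilon_{ij}d_{ij}=\frac12D_i$. Since $(i,j)$ lies on the cycle $C$, it has a mate $(j,i)$ on $C$; thus $j\ne i$ and $j\in W(C)$. By~\eqref{eq:W}, all heavy ends at $j$ are linked by links of $C$, and these are satisfied because the only violated link of $C$ is at $i$. All light links at $j$ are satisfied because $j\notin U$. Therefore $D_j=0$, and we put $\lambda(i)=j$. Distinct elements of $J$ belong to distinct heavy cycles $C$, and $\lambda(w(C))\in W(C)$; since the sets $W(C)$ are disjoint, $\lambda$ is injective. This proves Lemma~\ref{lem:sign}, and with it Theorem~\ref{thm:main}. \qed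

\section{The number of pairs}\label{sec:number}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Upper bounds.} Let $A,B$ be disjoint sets of size $\lfloor n/2\rfloor$ and let all $m$ pairs equal $(A,B)$. By Lemma~\ref{lem:cut} each index uses at least $\lfloor n/2\rfloor$ edges between $A$ and $V\setminus A$, and there are $\lfloor n/2\rfloor\lceil n/2\rceil$ such edges. So $m\le\lceil n/2\rceil$.

\emph{Lower bounds.} For even $n$ this is Theorem~\ref{thm:main}. Let $n=2k+1$ and let $\sigma_1,\dots,\sigma_k$ be demands on $V$. We fix a vertex $z$, move its demands to other vertices along distinct edges at $z$, and apply Theorem~\ref{thm:main} to $K_n-z$.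

Let $I=\{i:\sigma_i(z)\ne0\}$. For $i\in I$, at most $k$ vertices have $\sigma_i$-value $\sigma_i(z)$, because $|A_i|=|B_i|\le k$. So at least $k+1$ vertices $v$ satisfy $\sigma_i(v)\ne\sigma_i(z)$, and all of them differ from $z$. As $|I|\le k$, we can choose, one after another, distinct vertices $v_i$ $(i\in I)$ with $\sigma_i(v_i)\ne\sigma_i(z)$. On $V\setminus\{z\}$ define $\sigma'_i=\sigma_i$, except that $\sigma'_i(v_i)=\sigma_i(v_i)+\sigma_i(z)$ for $i\in I$. Since $\sigma_i(v_i)\in\{0,-\sigma_i(z)\}$, the new value lies in $\{\sigma_i(z),0\}$, and the values of $\sigma'_i$ sum to $\sigma_i(V)=0$. Thus the $\sigma'_i$ are $k$ demands on $2k$ vertices, and Theorem~\ref{thm:main} gives edge-disjoint routings $M'_1,\dots,M'_k$ in $K_n-z$.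

For $i\notin I$ put $M_i=M'_i$. Let $i\in I$. If $\sigma_i(v_i)=-\sigma_i(z)$, then $v_i$ is an endpoint of no path of $M'_i$, and we add the path $zv_i$. If $\sigma_i(v_i)=0$, then $\sigma'_i(v_i)=\sigma_i(z)$, exactly one path of $M'_i$ ends at $v_i$, and we extend it by the edge $v_iz$; the result is a path because $M'_i$ avoids $z$. In both cases we obtain a routing $M_i$ of $\sigma_i$. The edges $zv_i$ are distinct and do not lie in $K_n-z$, so $M_1,\dots,M_k$ are edge-disjoint.
\end{proof}

In particular $k+1$ pairs cannot always be routed in $K_{2k}$, while fewer than $k$ pairs are covered by Theorem~\ref{thm:main} after adding empty pairs. For $n=3$ the upper value $m(3)=2$ is attained: two demands either ask for two different edges of the triangle, or ask for the same edge and use it and the path around it. We do not determine whether $m(n)=\frac{n-1}2$ or $m(n)=\frac{n+1}2$ for odd $n$ in general.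

\begin{remark}\label{rem:vertex}
The bound on the number of pairs cannot be replaced by a bound per vertex. Suppose that any number of pairs in $K_{2k}$ is allowed, but each vertex lies in at most $k$ of the sets $A_i\cup B_i$. The cut count of the introduction still succeeds, since $\sum_i|\sigma_i(U)|\le k\min(|U|,|V\setminus U|)\le|U|\,|V\setminus U|$. Nevertheless routings need not exist. In $K_4$ on $\{a,b,c,d\}$, with $k=2$, take the pair $(\{a\},\{b\})$ twice and the pair $(\{c\},\{d\})$ twice. At most one $a$--$b$ path and at most one $c$--$d$ path has length $1$, so the total length is at least $1+2+1+2=6=|E(K_4)|$. Equality must hold: the edges $ab$ and $cd$ are used as paths, and the other two paths have length $2$. Exchanging $c$ and $d$ if necessary, the second $a$--$b$ path is $a\,c\,b$. Only $ad$ and $bd$ remain; neither meets $c$, so there is no second $c$--$d$ path.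
\end{remark}

\begin{thebibliography}{1}

\bibitem{BJLPQS}
F\'abio Botler, Andrea Jim\'enez, Carla N. Lintzmayer, Adri\'an Pastine, Daniel A. Quiroz, and Maycon Sambinelli,
\emph{Biclique immersions in graphs with independence number 2},
arXiv:2303.06483 (2023).

\end{thebibliography}
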